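# Minimal homeomorphisms of the torus realizing every value of the supremum sequence entropy

## 1. Covers, sequence entropy, minimal maps

Throughout, $X$ is a nonempty compact metric space and $T\colon X\to X$ is continuous.

**Definition 1 (covers and joins).** For an open cover $\mathcal U$ of $X$, let $\mathcal N(\mathcal U)$ be the minimal cardinality of a subcover of $\mathcal U$. The join $\mathcal U\vee\mathcal V$ is the cover $\{U\cap V: U\in\mathcal U,V\in\mathcal V\}$. We write $T^{-a}\mathcal U=\{T^{-a}U:U\in\mathcal U\}$.

*Example.* If $\mathcal U$ is a partition of $X$ into $k$ nonempty clopen sets, nothing can be omitted, so $\mathcal N(\mathcal U)=k$. If $X$ has $m$ points, then $\mathcal N(\mathcal U)\le m$ for every $\mathcal U$.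

We use two simple rules. If every element of $\mathcal V$ lies in an element of $\mathcal U$ ("$\mathcal V$ refines $\mathcal U$"), then $\mathcal N(\mathcal U)\le\mathcal N(\mathcal V)$; in particular, removing a factor from a join does not increase $\mathcal N$. If $S\colon X\to X$ is continuous and surjective, then $\mathcal N(S^{-1}\mathcal U)=\mathcal N(\mathcal U)$, because a subfamily of $\mathcal U$ covers $X$ exactly when its preimage does. We also use the Lebesgue number lemma: for each open cover $\mathcal U$ there is $\lambda>0$ such that every subset of $X$ of diameter less than $\lambda$ lies in an element of $\mathcal U$.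

**Definition 2 (sequence entropy).** For a strictly increasing sequence $A=(a_1<a_2<\cdots)$ in $\mathbb Z_+=\{0,1,2,\dots\}$ put
$$h_A(T)=\sup_{\mathcal U}\limsup_{n\to\infty}\frac1n\log \mathcal N\Big(\bigvee_{i=1}^{n}T^{-a_i}\mathcal U\Big),\qquad h^*(T)=\sup_A h_A(T),$$
where $\mathcal U$ runs over all open covers of $X$ and $A$ over all strictly increasing sequences.

For $A=(0,1,2,\dots)$ this is the topological entropy. So $h_A$ asks how many itineraries can be told apart if we look at the system only at the times in $A$, and $h^*$ lets us choose the times.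

*Example (isometries).* If $T$ is an isometry, then $h^*(T)=0$. Choose $r$ so that $r$-balls have diameter less than a Lebesgue number of $\mathcal U$. For an $r$-ball $D$, each $T^{a_i}D$ has the same diameter as $D$, hence lies in an element of $\mathcal U$. So $D$ lies in an element of $\bigvee_iT^{-a_i}\mathcal U$, and $\mathcal N(\bigvee_{i\le n}T^{-a_i}\mathcal U)$ is at most the number of $r$-balls needed to cover $X$, for all $n$.

*Example (the full shift).* Let $T$ be the shift on $\{0,1\}^{\mathbb Z}$, let $\mathcal U_L$ be the partition according to the coordinates $0,\dots,L-1$, and let $a_i=2^i$. Fix $L$ and choose $i_0$ with $a_{i+1}-a_i\ge L$ for $i> i_0$. The join of $T^{-a_i}\mathcal U_L$ over $i_0<i\le n$ prescribes $L(n-i_0)$ different coordinates, so it is a partition into $2^{L(n-i_0)}$ nonempty clopen sets. Hence $h_A(T)\ge L\log2$ for every $L$, and $h^*(T)=\infty$.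

**Definition 3 (minimal map).** $T$ is minimal if every orbit $\{T^nx:n\ge0\}$ is dense. Equivalently, the only nonempty closed set $M$ with $TM\subseteq M$ is $X$ itself.

*Example.* Write $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ and $R_\alpha z=z+\alpha$. A rotation by $h$ of a compact abelian metrizable group $H$ is minimal if and only if no nontrivial character of $H$ takes the value $1$ at $h$. (This is the textbook criterion for $\mathbb Zh$ to be dense, together with the fact that in a compact group the closure of a subsemigroup is a subgroup, so density of $\mathbb Zh$ gives density of forward orbits.) For $\mathbb T^2$ it says that $R_\alpha$ is minimal iff $m_1\alpha_1+m_2\alpha_2\notin\mathbb Z$ for all $(m_1,m_2)\in\mathbb Z^2\setminus\{0\}$; for instance $\alpha=(\sqrt2,\sqrt3)$.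

**Definition 4 (factor map).** A factor map $\pi\colon(X,T)\to(Y,S)$ is a continuous surjection with $\pi T=S\pi$.

*Example.* $(\mathbb T^2,R_{(\alpha_1,\alpha_2)})\to(\mathbb T,R_{\alpha_1})$, $(x,y)\mapsto x$. In general $h_A(S)\le h_A(T)$, since $\mathcal N(\bigvee S^{-a_i}\mathcal U)=\mathcal N(\bigvee T^{-a_i}\pi^{-1}\mathcal U)$ for every open cover $\mathcal U$ of $Y$. Thus $h_A$ and $h^*$ are invariants of conjugacy.

**Definition 5 (monothetic group).** A compact group $G$ is monothetic if it has a topological generator: an element $g$ whose powers are dense.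

*Example.* The trivial group; $\mathbb T^d$, by the character criterion; the $p$-adic integers, with generator $1$.

Finally, $T$ is *uniquely ergodic* if it has exactly one invariant Borel probability measure. A minimal rotation of a compact group is an example; the measure is Haar measure.

## 2. The value set $S_{\min}(\mathbb T^2)$

It is a known fact, which we take as given, that always
$$h^*(T)\in\log\mathbb N^*:=\{0,\log2,\log3,\dots\}\cup\{\infty\}.\tag{1}$$
If $X$ admits a minimal map, put $S_{\min}(X)=\{h^*(T):T\colon X\to X\text{ minimal}\}$. Known values: $S_{\min}(X)=\{0\}$ for finite $X$ (by hand: $\mathcal N\le|X|$), $S_{\min}(X)=\log\mathbb N^*$ for a Cantor set, and $S_{\min}=\{0\}$ for the circle. The question, from Ľubomír Snoha, Xiangdong Ye and Ruifeng Zhang, "Topology and Topological Sequence Entropy", arXiv:1810.00497 (2018), is about the next space: is every value in (1) attained by a minimal map of the torus? In symbols, is $S_{\min}(\mathbb T^2)=\log\mathbb N^*$? The answer is yes.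

**Theorem A.** $S_{\min}(\mathbb T^2)=\log\mathbb N^*$.

**Theorem B.** Let $\alpha\in\mathbb T^2$ be such that $R_\alpha$ is minimal, and let $v\in\log\mathbb N^*$, $v>0$. There is a minimal homeomorphism $T$ of $\mathbb T^2$ with $h^*(T)=v$ and a factor map $\pi\colon(\mathbb T^2,T)\to(\mathbb T^2,R_\alpha)$ whose fibres are points off the orbit $O=\mathbb Z\alpha$ and arcs over $O$. In particular $T$ is uniquely ergodic, measure-theoretically isomorphic to $R_\alpha$ with Haar measure, and has zero topological entropy (also when $v=\infty$).

**Theorem C.** For every compact metrizable monothetic group $G$, $S_{\min}(\mathbb T^2\times G)=\log\mathbb N^*$. Hence $S_{\min}(\mathbb T^d)=\log\mathbb N^*$ for all $d\ge2$.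

The inclusion $\subseteq$ in Theorem A is (1). The value $0$ is attained by a minimal rotation, which is an isometry. So Theorem A follows from Theorem B.

How can one get away from $0$? The Cantor-set examples do not transfer directly: every factor of a system on $\mathbb T^2$ is connected, so a Cantor system with more than one point is never a factor. Here is the simplest discontinuous coding of a rotation.

**A hand computation.** Let $\gamma$ be irrational, and let $X\subset\{0,1\}^{\mathbb Z}$ be the closure of the set of sequences $(1_{[0,1/2)}(x+n\gamma))_{n\in\mathbb Z}$, where $x\in\mathbb T$ avoids the countable set of points $-n\gamma$, $\frac12-n\gamma$. For a finite set $F\subset\mathbb Z$ of coordinates, the word that $x$ produces on $F$ depends only on which arc between the $2|F|$ points $-n\gamma,\frac12-n\gamma$ ($n\in F$) contains $x$. So at most $2|F|$ words occur on $F$, also after taking the closure. For the partition into words on $[-N,N]$, the join along $a_1<\dots<a_K$ has at most $2(2N+1)K$ elements. These partitions refine any given open cover for large $N$. Hence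 $h^*=0$.

Note the mechanism: a coding function that jumps across finitely many points gives only polynomially many patterns, whatever the times are. This works both for us and against us below.

## 3. Blowing up one orbit of a rotation

From now on fix $\alpha=(\alpha_1,\alpha_2)$ with $R_\alpha$ minimal. The points $n\alpha$, $n\in\mathbb Z$, are distinct, and $\alpha_1$ is irrational (otherwise the first coordinates of an orbit take finitely many values). Let $\|\cdot\|$ be the sup-distance on $\mathbb T^2$. Let $Q_r=[-r,r]^2$ and $Q=Q_{1/8}$, regarded as subsets of $\mathbb R^2$ and of $\mathbb T^2$.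

We code the rotation by a function with *one* discontinuity, at $0$. At that point we leave the value free, which replaces each point of the orbit $O=\mathbb Z\alpha$ by an arc. We ask the following of the function.

* **(P1)** $f\colon\mathbb T^2\setminus\{0\}\to[0,1]$ is continuous.
* **(P2)** For $(x,y)\in Q\setminus\{0\}$: for fixed $x$, $f(x,y)$ is nondecreasing in $y$ (on $\{y\ne0\}$ if $x=0$); moreover $f(0,y)=1$ for $y>0$ and $f(0,y)=0$ for $y<0$.

These imply:

* **(P3)** For each $\epsilon>0$, $f$ maps the punctured $\epsilon$-square at $0$ onto $[0,1]$.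

Indeed, that set is connected and $f$ takes the values $0$ and $1$ on it.

*Example (the wedge function).* Put $\phi(s)=\min\big(1,\max(0,\tfrac{1+s}2)\big)$; this ramp is $0$ for $s\le-1$ and $1$ for $s\ge1$. On $Q\setminus\{0\}$ let $f(x,y)=\phi(y/|x|)$ for $x\ne0$, $f(0,y)=1$ for $y>0$, $f(0,y)=0$ for $y<0$. Near $(0,y_0)$, $y_0>0$, we have $y>|x|$, so $f=1$; similarly for $y_0<0$. So $f$ is continuous on $Q\setminus\{0\}$, which is closed in $\mathbb T^2\setminus\{0\}$, and Tietze's theorem extends it. Then (P1) and (P2) hold.

**Definition 6 (the system of $f$).** Let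
$$X=\{(z,(t_n)_{n\in\mathbb Z})\in\mathbb T^2\times[0,1]^{\mathbb Z}:\ t_n=f(z+n\alpha)\text{ whenever }z+n\alpha\ne0\},$$
$T(z,(t_n))=(z+\alpha,(t_{n+1}))$, $\pi(z,(t_n))=z$, and $X_0=\pi^{-1}(\mathbb T^2\setminus O)$.

**Proposition 1.** If $f$ satisfies (P1) and (P2), then $X$ is compact, $T$ is a minimal homeomorphism of $X$, $X_0$ is dense in $X$, and $\pi$ is a factor map onto $(\mathbb T^2,R_\alpha)$ whose fibres are points off $O$ and arcs over $O$.

*Proof.* **Compactness and fibres.** Let $(z^l,t^l)\in X$ converge to $(z,t)$. If $z+n\alpha\ne0$, then $z^l+n\alpha\ne0$ for large $l$, and $t_n=\lim f(z^l+n\alpha)=f(z+n\alpha)$. So $X$ is closed, hence compact. If $(z,(t_n))\in X$, then $t_{n+1}=f((z+\alpha)+n\alpha)$ unless that argument is $0$, so $T$ maps $X$ to $X$; its inverse is given by the reverse shift. If $z\notin O$, all $t_n$ are determined. If $z=-n\alpha$, exactly the coordinate $t_n\in[0,1]$ is free.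

**Density of $X_0$.** This is where (P3) is used: every point of the new arcs has to be approached from outside. Take the point over $-n\alpha$ with $t_n=t$. By (P3), $f$ takes the value $t$ in each punctured $1/l$-square at $0$; by continuity and countability of $O$ we find $\zeta_l\to0$, $\zeta_l\notin O$, with $f(\zeta_l)\to t$. Consider the points of $X$ over $\zeta_l-n\alpha\notin O$. Their $n$-th coordinate is $f(\zeta_l)\to t$. For $m\ne n$ the $m$-th coordinate is $f(\zeta_l+(m-n)\alpha)\to f((m-n)\alpha)$. So they converge to the given point.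

**Minimality.** Let $\emptyset\ne M\subseteq X$ be closed with $TM\subseteq M$. Then $\pi(M)$ is nonempty, closed and forward invariant under $R_\alpha$, so $\pi(M)=\mathbb T^2$. Fibres over $\mathbb T^2\setminus O$ are single points, so $M\supseteq X_0$, and $M=X$ by density. $\square$

## 4. The blown-up space is again a torus

**Proposition 2.** If $f$ satisfies (P1) and (P2), then $X$ is homeomorphic to $\mathbb T^2$.

We insert the arcs one at a time. Inserting one arc is undone, up to a small error, by a homeomorphism; monotonicity in $y$ is what makes this possible. Then we pass to the limit.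

Enumerate $\mathbb Z=\{e_1,e_2,\dots\}$. Let $X_{(0)}=\mathbb T^2$, and for $N\ge1$ let $X_{(N)}\subset\mathbb T^2\times[0,1]^{\{e_1,\dots,e_N\}}$ be defined like $X$ but with the coordinates $t_{e_1},\dots,t_{e_N}$ only. Each $X_{(N)}$ is compact, as before. Let $\rho_N\colon X_{(N)}\to X_{(N-1)}$ forget $t_{e_N}$, and let $p_N\colon X\to X_{(N)}$ be the projection. It is surjective: define a missing coordinate $t_n$ as $f(z+n\alpha)$, or as $0$ if $z+n\alpha=0$. Clearly $\rho_Np_N=p_{N-1}$.

**Lemma 1.** For each $N\ge1$, $\rho_N$ is a uniform limit of homeomorphisms $X_{(N)}\to X_{(N-1)}$.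

*Proof.* Write $n=e_N$, $q=-n\alpha$, $Y'=X_{(N)}$, $Y=X_{(N-1)}$.

**A square with one singular point.** Choose $r>0$, $2r\le\frac18$, such that $B=q+Q_{2r}$ contains none of $-e_i\alpha$, $i<N$. Let $Y_B$ be the part of $Y$ over $B$. All fibres of $Y$ over $B$ are points, so $Y_B\to B$ is a continuous bijection of compact metric spaces, hence a homeomorphism.

**The maps.** The new coordinate $t$ should be turned into a small vertical displacement. Let $\lambda(x,y)=\max\big(0,1-\max(|x|,|y|)/r\big)$; it is $\frac1r$-Lipschitz in $y$ and vanishes off the interior of $Q_r$. For $0<c<r$ define $G_c\colon Y'\to Y$ at $(\zeta,t)\in Y'$, with $\zeta\in Y$ over $z$, as follows.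

* If $z\notin q+Q_r$, put $G_c(\zeta,t)=\zeta$.
* If $z=q+(x,y)\in B$, let $G_c(\zeta,t)$ be the point of $Y$ over $q+\big(x,\,y+c\lambda(x,y)(t-\tfrac12)\big)$.

In the second case the new base point is in $B$: it is $z$ if $(x,y)\notin\operatorname{int}Q_r$, and otherwise the second coordinate is less than $r+\frac c2<2r$ in absolute value. Where both cases apply, $\lambda=0$, and both give $\zeta$. Each formula is continuous, and the open sets $\{z\notin q+Q_r\}$ and $\{z\in\operatorname{int}B\}$ cover $\mathbb T^2$. So $G_c$ is continuous.

**Bijectivity.** Over the complement of $B$ we have $G_c(\zeta,t)=\zeta$, and $t=f(z+n\alpha)$ is determined by $\zeta$; so $G_c$ maps this part of $Y'$ bijectively onto $Y\setminus Y_B$. The part of $Y'$ over $B$ is identified with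
$$\{(x,y,t):(x,y)\in Q_{2r},\ t\in[0,1],\ t=f(x,y)\text{ or }(x,y)=0\},$$
and $Y_B$ with $Q_{2r}$. We must show that $(x,y,t)\mapsto(x,y+c\lambda(x,y)(t-\frac12))$ is a bijection between these. The first coordinate is kept, so fix $x$ and put $g_x(y)=y+c\lambda(x,y)(f(x,y)-\frac12)$. For $y_1<y_2$ (both nonzero if $x=0$), with $f_i=f(x,y_i)$ and $\lambda_i=\lambda(x,y_i)$,
$$g_x(y_2)-g_x(y_1)=(y_2-y_1)+c\big[\lambda_2(f_2-f_1)+(\lambda_2-\lambda_1)(f_1-\tfrac12)\big]\ge(y_2-y_1)\big(1-\tfrac{c}{2r}\big)>0,\tag{2}$$
because $f_2\ge f_1$ by (P2), $|\lambda_2-\lambda_1|\le(y_2-y_1)/r$ and $|f_1-\frac12|\le\frac12$. Also $g_x(\pm2r)=\pm2r$.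

If $x\ne0$, $g_x$ is continuous, hence an increasing bijection of $[-2r,2r]$. If $x=0$, then $f=1$ for $y>0$, so $g_0(y)=y+\frac c2\lambda(0,y)\to\frac c2$ as $y\downarrow0$. With (2), $g_0$ maps $(0,2r]$ bijectively onto $(\frac c2,2r]$; likewise $[-2r,0)$ onto $[-2r,-\frac c2)$. The points $(0,0,t)$, $t\in[0,1]$, go to $(0,c(t-\frac12))$, and these fill exactly the gap $\{0\}\times[-\frac c2,\frac c2]$.

**Conclusion.** $G_c$ is a continuous bijection of compact metric spaces, hence a homeomorphism. Base points over $B$ move by at most $c/2$ and nothing else moves. Since the inverse of $Y_B\to B$ is uniformly continuous, $G_c\to\rho_N$ uniformly as $c\to0$. $\square$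

*Proof of Proposition 2.* (This is a case of a theorem of M. Brown on inverse limits; here is the argument.) On $X_{(N)}$ use the metric $d_N=\max\big(\|z-z'\|,\max_{i\le N}|t_{e_i}-t'_{e_i}|\big)$. For $x,x'\in X$ the number $d_N(p_Nx,p_Nx')$ is nondecreasing in $N$.

**Choosing the homeomorphisms.** We choose inductively homeomorphisms $h_N\colon X_{(N)}\to X_{(N-1)}$ and put
$$H_N=h_1\circ\dots\circ h_N\colon X_{(N)}\to\mathbb T^2\quad(H_0=\mathrm{id}),\qquad F_N=H_N\circ p_N\colon X\to\mathbb T^2.$$
Once $h_1,\dots,h_N$ are chosen ($N\ge1$), $H_N^{-1}$ is uniformly continuous, so there is $\gamma_N\in(0,1)$ such that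
$$d_N(\zeta,\zeta')\ge\tfrac1N\ \Longrightarrow\ \|H_N\zeta-H_N\zeta'\|\ge\gamma_N .\tag{3}$$
Now $F_N=H_{N-1}h_Np_N$ and $F_{N-1}=H_{N-1}p_{N-1}=H_{N-1}\rho_Np_N$. By Lemma 1 and uniform continuity of $H_{N-1}$ we can choose $h_N$ so close to $\rho_N$ that
$$\sup_X\|F_N-F_{N-1}\|<2^{-N-2}\min(1,\gamma_1,\dots,\gamma_{N-1}).$$

**The limit is a homeomorphism.** $F_N$ converges uniformly to a continuous $F\colon X\to\mathbb T^2$. Each $F_N$ is surjective, so every point of $\mathbb T^2$ is within $\sup\|F-F_N\|$ of the compact set $F(X)$; hence $F$ is surjective. For $N\ge1$,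
$$\sup\|F-F_N\|\le\sum_{M>N}2^{-M-2}\gamma_N<\gamma_N/4 .$$
If $x\ne x'$, then $d_N(p_Nx,p_Nx')$ is nondecreasing and eventually positive, so it is at least $\frac1N$ for some $N$. By (3), $\|F_Nx-F_Nx'\|\ge\gamma_N$, so $\|Fx-Fx'\|\ge\gamma_N/2>0$. So $F$ is a continuous bijection of compact metric spaces, a homeomorphism. $\square$

Every $f$ with (P1) and (P2) thus gives a minimal homeomorphism of the torus. It remains to choose $f$ so that $h^*(T)=v$.

## 5. Tame sets and an upper bound for $h^*$

**Definition 7 (tame set).** For $Y\subseteq\mathbb R^2$ let $P_Y(K)$ be the maximum over $p_1,\dots,p_K\in\mathbb R^2$ of the number of different sets $\{j:z+p_j\in Y\}$, $z\in\mathbb R^2$. Call $Y$ *tame* if $P_Y(K)$ is bounded by a polynomial in $K$.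

*Examples.* An open or closed half-plane $\{\ell\ge c\}$ or $\{\ell>c\}$, with $\ell$ linear, is tame: the sets $\{j:\ell(p_j)\ge c-\ell(z)\}$ (or $>$) form a chain under inclusion, so $P_Y(K)\le K+1$. Finite Boolean combinations of tame sets are tame, since the numbers of patterns multiply. A *rectangle* means a product of two bounded intervals of any kind (degenerate ones allowed); rectangles are tame.

*Patterns on the torus.* If $Y\subseteq Q$ and $p_1,\dots,p_K\in\mathbb T^2$, then the number of sets $\{j:z+p_j\in Y\}$, $z\in\mathbb T^2$, is at most $P_Y(K)^9$. Indeed, take lifts $\tilde z,\tilde p_j\in[0,1)^2$. Then $z+p_j\in Y$ iff $\tilde z+\tilde p_j-e\in Y$ for some $e\in\mathbb Z^2$. Since $\tilde z+\tilde p_j\in[0,2)^2$ and $Y\subseteq[-\frac18,\frac18]^2$, only $e\in\{0,1,2\}^2$ matter. Each of these nine $e$ gives at most $P_Y(K)$ patterns.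

**Proposition 3.** Let $f$ satisfy (P1) and (P2), and let $\Theta\subset[0,1]$ have $k\ge1$ elements. Suppose that for every $\epsilon>0$ there is a finite family $\mathcal Y$ of tame subsets of $Q\setminus\{0\}$ such that $f$ oscillates by at most $\epsilon$ on each $Y\in\mathcal Y$, and $f\in\Theta$ on $Q\setminus(\{0\}\cup\bigcup\mathcal Y)$. Then $h^*(T)\le\log k$.

*Proof.* Let $\mathcal U$ be an open cover of $X$ and $A=(a_1<a_2<\cdots)$.

**Reduction to finitely many coordinates.** Let $\lambda$ be a Lebesgue number of $\mathcal U$ for the metric $\max(\|z-z'\|,\sup_n2^{-|n|}|t_n-t_n'|)$. Choose $N\ge1$ with $2^{-N}<\lambda$ and $0<\epsilon<\lambda$. Then: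

$(\dagger)$ if $E\subseteq X$ and any two points of $E$ have base points at distance at most $\epsilon$ and coordinates $t_n$, $|n|\le N$, differing by at most $\epsilon$, then $\overline E$ lies in an element of $\mathcal U$,

because $\overline E$ has the same diameter as $E$, which is at most $\max(\epsilon,2^{-N-1})<\lambda$.

**Scales.** We want small squares of base points for which at most one of the coordinates $|n|\le N$ looks near the singularity. Put $\kappa=\min\{\|n\alpha-n'\alpha\|:|n|,|n'|\le N,\ n\ne n'\}>0$ and choose $0<\rho<\frac18$ with $2\rho<\kappa$. On the compact set $\mathbb T^2\setminus\operatorname{int}Q_\rho$ the function $f$ is uniformly continuous: let $\eta\in(0,\epsilon)$ be such that points there at distance at most $\eta$ have $f$-values differing by at most $\epsilon$. Choose an integer $s$ with $1/s\le\eta$ and $2\rho+1/s<\kappa$, and divide $\mathbb T^2$ into $s^2$ half-open squares of side $1/s$. For each square $C$ there is at most one $n\in[-N,N]$ with $(C+n\alpha)\cap\operatorname{int}Q_\rho\ne\emptyset$; call it $n(C)$ if it exists. Indeed, if $c+n\alpha$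 and $c'+n'\alpha$ are in $\operatorname{int}Q_\rho$ with $c,c'\in C$, then $\|n\alpha-n'\alpha\|<2\rho+1/s<\kappa$, so $n=n'$.

**Data.** Let $\mathcal Y$ be the family for this $\epsilon$. Fix $K$. To $z\in\mathbb T^2\setminus O$ associate:

* (D1) the squares $C_i\ni z+a_i\alpha$, $1\le i\le K$;
* (D2) for each $Y\in\mathcal Y\cup\{\operatorname{int}Q_\rho\}$, the set of $(i,n)$, $1\le i\le K$, $|n|\le N$, with $z+(a_i+n)\alpha\in Y$;
* (D3) for each $i$ for which $n(C_i)$ exists and $\omega_i:=z+(a_i+n(C_i))\alpha\in\operatorname{int}Q_\rho\setminus\bigcup\mathcal Y$, the value $f(\omega_i)$. It lies in $\Theta$, and $\omega_i\ne0$ because $z\notin O$.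

**Number of data.** For (D1): on each coordinate circle the conditions for $i\le K$ introduce at most $sK$ breakpoints, which cut it into at most $sK$ half-open arcs; so there are at most $(sK)^2$ possibilities. For (D2): each $Y$ contributes at most $P_Y((2N+1)K)^9$ possibilities, a polynomial bound. For (D3): once (D1) and (D2) are known, the relevant indices $i$ are known, and there are at most $k^K$ choices of values. Altogether there are at most $p(K)k^K$ data, where the polynomial $p$ does not depend on $K$.

**Points with equal data.** Let $z,z'\notin O$ have equal data and fix $i$. Then $z+a_i\alpha$ and $z'+a_i\alpha$ are in the same square, so at distance at most $1/s\le\eta<\epsilon$. Let $|n|\le N$. If $n\ne n(C_i)$, or $n(C_i)$ does not exist, then $z+(a_i+n)\alpha$ and $z'+(a_i+n)\alpha$ are both outside $\operatorname{int}Q_\rho$ and at distance at most $\eta$, so their $f$-values differ by at most $\epsilon$. If $n=n(C_i)$, then by (D2) one of three cases holds for these two points: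

* both are outside $\operatorname{int}Q_\rho$: same conclusion;
* both are inside it and in a common $Y\in\mathcal Y$: the values differ by at most $\epsilon$;
* both are inside it and outside $\bigcup\mathcal Y$: the values are equal by (D3).

**Conclusion.** Let $E\subseteq X_0$ be the set of points over one data class. The points of $T^{a_i}E$ have base points $z+a_i\alpha$ and coordinates $f(z+(a_i+n)\alpha)$, so by $(\dagger)$ the set $\overline{T^{a_i}E}=T^{a_i}\overline E$ lies in an element of $\mathcal U$, for each $i\le K$. Hence $\overline E$ lies in an element of $\bigvee_{i\le K}T^{-a_i}\mathcal U$. The finitely many sets $\overline E$ cover $\overline{X_0}=X$. So $\mathcal N(\bigvee_{i\le K}T^{-a_i}\mathcal U)\le p(K)k^K$. Taking logarithms, dividing by $K$ and letting $K\to\infty$ gives $h_A(T)\le\log k$. $\square$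

**The wedge function gives only $0$.** Take the $f$ of the example in Section 3 and $\Theta=\{0\}$. Let $R\ge1/\epsilon$ be an integer and $r_m=\frac{2m}R-1$. The sets $\{(x,y)\in Q:\pm x>0,\ r_{m-1}|x|\le y\le r_m|x|\}$, $1\le m\le R$, are intersections of half-planes, and $f$ oscillates by $1/R$ on each. The set $\{(x,y)\in Q:y\ge x,\ y\ge-x,\ y>0\}$ is also tame, and $f=1$ on it. On the rest of $Q\setminus\{0\}$, $f=0$. By Proposition 3, $h^*(T)\le\log1=0$. So the simplest blow-up is a minimal homeomorphism of $\mathbb T^2$ that still has $h^*=0$, for the same reason as the coding of Section 2: a jump organized by finitely many lines costs only polynomially many patterns. The function $f$ must do more near $0$.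

## 6. Independence, and strips that are not tame

What makes $h^*$ large is this.

**Proposition 4.** Let $f$ satisfy (P1) and (P2), and let $\theta_1,\dots,\theta_k\in[0,1]$ be distinct, $k\ge2$. Suppose that for arbitrarily large $K$ there are integers $0<n_1<\dots<n_K$ and points $z_w\in\mathbb T^2$, $w\in\{1,\dots,k\}^K$, with
$$z_w+n_i\alpha\neq0,\qquad f(z_w+n_i\alpha)=\theta_{w_i}\qquad\text{for all }w\text{ and }i .\tag{4}$$
Then $h^*(T)\ge\log k$.

*Proof.* **The cover.** Let $U_j=\{(z,(t_n))\in X:t_0\notin\{\theta_l:l\ne j\}\}$, $1\le j\le k$. These sets are open and cover $X$, and a point with $t_0=\theta_j$ lies only in $U_j$. Let $\mathcal U=\{U_1,\dots,U_k\}$.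

**One block of times.** For $K$ as in the hypothesis pick $\hat x_w\in\pi^{-1}(z_w)$. By (4), $T^{n_i}\hat x_w$ has zeroth coordinate $\theta_{w_i}$. So $\bigcap_iT^{-n_i}U_{j_i}$ contains $\hat x_w$ only if $j=w$. Every element of the join therefore contains at most one of the $k^K$ points $\hat x_w$, and $\mathcal N(\bigvee_{i=1}^KT^{-n_i}\mathcal U)\ge k^K$. The same holds for the times $n_i+s$, $s\ge0$, because $T^s$ is surjective.

**Concatenation.** Choose such $K^{(1)}<K^{(2)}<\cdots$ with $K^{(q)}\ge q(K^{(1)}+\dots+K^{(q-1)})$. Let $A=(a_i)$ be the concatenation of their time sets, each translated so that the whole sequence is strictly increasing. At $n=K^{(1)}+\dots+K^{(q)}$, keeping only the last block,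
$$\tfrac1n\log\mathcal N\Big(\bigvee_{i\le n}T^{-a_i}\mathcal U\Big)\ge\tfrac{K^{(q)}}n\log k\ge\tfrac{q}{q+1}\log k .$$
So $h_A(T)\ge\log k$. $\square$

To get (4) we would pick times $n_i$ with $n_i\alpha=(x_i,y_i)$ very close to $0$, starting points $z_w=(\xi_w,0)$ close to $0$ on the right, and prescribe $f$ to be $\theta_{w_i}$ near the *target* $(\xi_w+x_i,y_i)$. For $k=K=2$ this means eight targets; the point $z_{12}=(\xi_{12},0)$ is carried by the two times to $(\xi_{12}+x_1,y_1)$, where $f=\theta_1$, and to $(\xi_{12}+x_2,y_2)$, where $f=\theta_2$. Doing this for all $K$, closer and closer to $0$, gives $h^*\ge\log k$ without difficulty.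

**Where this gets stuck.** The upper bound $\log k$ is the problem. We would like $f$ to take only the values $\theta_1,\dots,\theta_k$ near $0$, but (P3) forbids it: $f$ takes every value of $[0,1]$ in every punctured neighborhood of $0$. So between targets there must be transition regions, infinitely many of them accumulating at $0$, and Proposition 3 asks us to show that they form tame sets. Infinite unions of thin strips are in general not tame.

*Example (a union of strips that is not tame).* For each $K\ge1$ choose reals $x_i^{(K)}$, $1\le i\le K$, and $\xi_w^{(K)}$, $w\in\{1,2\}^K$, such that all the numbers $\xi_w^{(K)}+x_i^{(K)}$, for all $K,w,i$, are distinct and in $(0,1)$. Let $Y$ be the union of the segments $\{\xi_w^{(K)}+x_i^{(K)}\}\times[-1,1]$ with $w_i=1$. With $p_i=(x_i^{(K)},0)$ and $z=(\xi_w^{(K)},0)$ we have $z+p_i\in Y$ iff $w_i=1$. So $P_Y(K)=2^K$.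

The reason is arithmetic: the same difference $x_i-x_j$ occurs between many pairs of strips, once for each $w$. The targets must have such coincidences, since that is what (4) says. The transitions need not: a transition only has to sit *somewhere between* two neighboring targets. So we can place the transitions generically, with no coincidences among their differences. The next lemma says that then they cost only polynomially many patterns.

**Lemma 2.** Let $(D_t)$, $t$ in a set of integers $\ge0$, be pairwise disjoint rectangles such that

$(*)$ if $t'<t_1$, $t''<t_2$ and $t'\ne t''$, then $(D_{t'}-D_{t_1})\cap(D_{t''}-D_{t_2})=\emptyset$.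

Then $\bigcup_tD_t$ is tame.

*Proof.* Fix $p_1,\dots,p_K$, and let $z$ be such that $B(z)=\{j:z+p_j\in\bigcup_tD_t\}$ is nonempty. For $j\in B(z)$ let $t_j$ be the unique index with $z+p_j\in D_{t_j}$.

**Differences recover the index.** By $(*)$, for each ordered pair $(i,j)$ there is at most one $t'$ with $p_j-p_i\in\bigcup_{t_1>t'}(D_{t'}-D_{t_1})$; call it $t'(i,j)$ if it exists. It depends only on the $p$'s, not on $z$. Choose $i\in B(z)$ with $\tau:=t_i$ maximal. If $j\in B(z)$ and $t_j<\tau$, then
$$p_j-p_i=(z+p_j)-(z+p_i)\in D_{t_j}-D_\tau,$$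
so $t_j=t'(i,j)$. Therefore
$$B(z)=\{j:t'(i,j)\text{ is defined and }z+p_j\in D_{t'(i,j)}\}\cup\{j:z+p_j\in D_\tau\}.\tag{5}$$

**Counting.** Fix $i$. The first set in (5) records which of at most $K$ *fixed* rectangles $D_{t'(i,j)}-p_j$ contain $z$. On each axis they have at most $2K$ endpoints, which cut it into at most $4K+1$ points and open intervals; so there are at most $(4K+1)^2$ possibilities. The second set is cut out of $p_1,\dots,p_K$ by a rectangle, namely $D_\tau-z$. An interval cuts at most $1+K(K+1)/2\le(K+1)^2$ subsets out of $K$ reals, so a rectangle cuts at most $(K+1)^4$. With $K$ choices of $i$ and the empty set, $P(K)\le1+K(4K+1)^2(K+1)^4$. $\square$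

*Example.* Let $D_t=[3^{-t}-\delta_t,3^{-t}+\delta_t]\times[0,1]$ with $\delta_t=3^{-t}/13$, $t\ge0$. These are disjoint since $\frac{12}{13}>\frac{14}{39}$. If $t'<t''$, $t'<t_1$ and $t''<t_2$, then
$$3^{-t'}-3^{-t_1}-3^{-t''}+3^{-t_2}>3^{-t'}-2\cdot3^{-t'-1}=3^{-t'-1}>4\delta_{t'}\ge\delta_{t'}+\delta_{t_1}+\delta_{t''}+\delta_{t_2},$$
which gives $(*)$ in the $x$-coordinate. So $\bigcup D_t$ is tame. In our construction the strips cannot shrink at such a rate, since they must separate prescribed targets; linear independence over $\mathbb Q$ will do the same work.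

## 7. Targets, generic transitions, and the function $f$

Let $v\in\log\mathbb N^*$, $v>0$. For $k\ge2$ let $\theta_j^{(k)}=\frac{j-1}{k-1}$, $1\le j\le k$, so $\theta^{(k)}_1=0$ and $\theta_k^{(k)}=1$. Fix pairs $(k_m,K_m)_{m\ge1}$:

* if $v=\log k$ with $2\le k<\infty$: $k_m=k$, $K_m=m$;
* if $v=\infty$: an enumeration in which each pair $(k,K)$ with $k\ge2$, $K\ge1$ occurs.

**The stages.** At stage $m$ we place targets for all words of length $K_m$ over $k_m$ letters, in a vertical strip of width about $\beta_m$. Put $\beta_m=\frac1{16}8^{-(m-1)}$ and $\eta_m=\frac1{16}2^{-(m-1)}$.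

* Choose integers $0<n_1<\dots<n_{K_m}$ (depending on $m$) with $n_i\alpha\equiv(x_i,y_i)$, $0<x_i<\beta_m/8$, $|y_i|<\eta_m/4$. This is possible since the forward orbit of $0$ is dense. The $x_i$ are distinct because $\alpha_1$ is irrational.
* Choose $\xi_w\in(\beta_m/4,\beta_m/2)$, $w\in\{1,\dots,k_m\}^{K_m}$, one after another, so that the $L=K_mk_m^{K_m}$ numbers $\xi_w+x_i$ are distinct. List them as $s_1>\dots>s_L$ and call them targets. They lie in $(\beta_m/4,\frac58\beta_m)$.
* Choose $b^{(1)}\in(s_1,\beta_m)$ and $b^{(l)}\in(s_l,s_{l-1})$ for $2\le l\le L$.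

Since $\beta_{m+1}=\beta_m/8<s_L$, concatenating the stages gives one sequence $b_1>b_2>\cdots\to0$, and each $(b_{t+1},b_t)$ contains exactly one target: if $b_t=b^{(l)}$ in its stage, it is $s_l$ of that stage. If $s_l=\xi_w+x_i$, put $c_t=\theta^{(k_m)}_{w_i}$, the value that $f$ should have there. Put $c_0=0$.

**Generic heights.** Choose strictly decreasing sequences $(u_t)_{t\ge0}$, $(v_t)_{t\ge0}$ with $u_0,v_0\in(\frac1{16},\frac1{10})$, and $u_t,v_t\in(\eta_m/2,\eta_m)$ if $b_t$ belongs to stage $m$; this is consistent with monotonicity, since $\eta_1=\frac1{16}$ and $\eta_{m+1}=\eta_m/2$. All $b_t,u_t,v_t$ are chosen one after another in open intervals. Each time we avoid the rational span of the earlier terms of the same sequence, which is countable. So each of $(b_t)_{t\ge1}$, $(u_t)_{t\ge0}$, $(v_t)_{t\ge0}$ is linearly independent over $\mathbb Q$. All three tend to $0$.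

**Quantitative genericity.** For $\beta\in\{(b_t),(u_t),(v_t)\}$ let
$$\Delta_t^\beta=\inf\{|\beta_t-\beta_p-\beta_q+\beta_r|:p,q,r>t\}.$$
Then $\Delta_t^\beta>0$. Otherwise there are triples $(p,q,r)$ along which the expression tends to $0$. Pass to a subsequence along which each of $\beta_p,\beta_q,\beta_r$ is constant or tends to $0$. In the limit, $\beta_t$ is an integer combination of finitely many $\beta_s$ with $s>t$, contradicting linear independence.

**The widths.** Choose $\delta_0>\delta_1>\dots>0$, $\delta_t\to0$, inductively so small that: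

* ($\delta$1) the intervals $V_t=[b_t-\delta_t,b_t+\delta_t]$, $t\ge1$, are pairwise disjoint, lie in $(0,\frac18)$, and contain no target;
* ($\delta$2) the intervals $[u_t-\delta_t,u_t+\delta_t]$ are pairwise disjoint, likewise $[-v_t-\delta_t,-v_t+\delta_t]$; $\delta_t<\frac12\min(u_t,v_t)$; and $u_0+\delta_0,v_0+\delta_0<\frac18$;
* ($\delta$3) $4\delta_t<\Delta_t^\beta$ for the three sequences $\beta$ (for $\beta=(b_t)$ only $t\ge1$).

For each $t$ these are finitely many positive upper bounds on $\delta_t$. For disjointness, take $\delta_t$ less than a third of the distances from the $t$-th term to its neighbors in each sequence. The targets accumulate only at $0$ and differ from all $b_t$, so $b_t$ has positive distance from the set of targets.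

**The function on $Q\setminus\{0\}$.** In the column between two transitions, $f$ should rise from $0$ to $c_t$ and then from $c_t$ to $1$ as $y$ increases, with a plateau at $c_t$ around $y=0$. Let
$$\sigma_t(y)=c_t\,\phi\Big(\frac{y+v_t}{\delta_t}\Big)+(1-c_t)\,\phi\Big(\frac{y-u_t}{\delta_t}\Big),$$
with the ramp $\phi$ of Section 3. This is nondecreasing; it is $0$ for $y\le-v_t-\delta_t$, $c_t$ for $-v_t+\delta_t\le y\le u_t-\delta_t$, and $1$ for $y\ge u_t+\delta_t$. Let $I_t=(b_{t+1}+\delta_{t+1},b_t-\delta_t)$ for $t\ge1$ and $I_0=(b_1+\delta_1,\frac18]$. Then $(0,\frac18]$ is the disjoint union of $I_0,V_1,I_1,V_2,\dots$.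

* For $x>0$: $f(x,y)=\sigma_t(y)$ if $x\in I_t$; and $f(x,y)=\mu\sigma_t(y)+(1-\mu)\sigma_{t-1}(y)$ with $\mu=\frac{b_t+\delta_t-x}{2\delta_t}\in[0,1]$ if $x\in V_t$, $t\ge1$.
* For $x<0$: $f(x,y)=\phi(y/|x|)$.
* $f(0,y)=1$ for $y>0$ and $f(0,y)=0$ for $y<0$.

**Lemma 3.** $f$ is continuous on $Q\setminus\{0\}$, and Tietze's theorem extends it to a function with (P1) and (P2).

*Proof.* For $x\ne0$ continuity is clear: at $x=b_t-\delta_t$ we have $\mu=1$, at $x=b_t+\delta_t$ we have $\mu=0$, so the formulas match, and the intervals are locally finite in $(0,\frac18]$. Let $y_0>0$ and consider $(x,y)$ near $(0,y_0)$ with $y>y_0/2$. If $-y_0/2<x\le0$, then $y\ge|x|$ and $f=1$. If $x>0$ is small, only $\sigma_t$ with $u_t+\delta_t<y_0/2$ occur, so $f=1$. For $y_0<0$ argue in the same way with $-v_t-\delta_t>y_0/2$; there $f=0$. Monotonicity in $y$ holds because each $\sigma_t$ and $\phi$ are nondecreasing. Finally, $Q\setminus\{0\}$ is closed in the metric space $\mathbb T^2\setminus\{0\}$, so the continuous map $f$ into $[0,1]$ extends. $\square$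

**Lemma 4 (targets).** At stage $m$, with $z_w=(\xi_w,0)$, we have $f(z_w+n_i\alpha)=\theta^{(k_m)}_{w_i}$ for all $w\in\{1,\dots,k_m\}^{K_m}$ and $1\le i\le K_m$.

*Proof.* $z_w+n_i\alpha=(\xi_w+x_i,y_i)$. The target $\xi_w+x_i$ lies in some $(b_{t+1},b_t)$ and in no $V$-interval, so it is in $I_t$; here $b_t$ is in stage $m$ and $c_t=\theta^{(k_m)}_{w_i}$. Moreover
$$|y_i|<\eta_m/4<\tfrac12\min(u_t,v_t)<\min(u_t,v_t)-\delta_t,$$
so $y_i$ is in the plateau, and $f=\sigma_t(y_i)=c_t$. $\square$

**The lower bound.** If $v=\log k$, Lemma 4 gives (4) with $\theta_j=\theta_j^{(k)}$ for all $K=m$, so $h^*(T)\ge\log k$ by Proposition 4. If $v=\infty$, then for every $k\ge2$ there are stages with $k_m=k$ and $K_m$ arbitrarily large, so $h^*(T)\ge\log k$ for all $k$, and $h^*(T)=\infty$.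

## 8. The transitions are tame: $h^*(T)\le\log k$

Let $v=\log k$ with $k$ finite, $\theta_j=\theta_j^{(k)}$, $\Theta=\{\theta_1,\dots,\theta_k\}$. All $c_t$, including $c_0=0$, are in $\Theta$. By Proposition 3 the following suffices.

**Lemma 5.** For each $\epsilon>0$ there is a finite family $\mathcal Y$ of tame subsets of $Q\setminus\{0\}$ such that $f$ oscillates by at most $\epsilon$ on each $Y\in\mathcal Y$, and $f\in\Theta$ on $Q\setminus(\{0\}\cup\bigcup\mathcal Y)$.

*Proof.* Let $R\ge2/\epsilon$ be an integer. We treat three parts of $Q\setminus\{0\}$. In each, the point is to group infinitely many transition pieces into *finitely many* sets on which $f$ is nearly constant, and then to check tameness.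

**(a) $x\le0$.** Take the $R$ sets $\{(x,y)\in Q:x<0,\ r_{m-1}|x|\le y\le r_m|x|\}$, $r_m=\frac{2m}R-1$, $1\le m\le R$. They are intersections of half-planes, hence tame, and $f$ oscillates by $1/R$ on each. Elsewhere for $x<0$, and for $x=0$, $y\ne0$, we have $f\in\{0,1\}\subseteq\Theta$.

**(b) $x\in I_t$, $t\ge0$.** Here $f=\sigma_t(y)\in\{0,c_t,1\}\subseteq\Theta$ unless $y$ is in $[-v_t-\delta_t,-v_t+\delta_t]$ or $[u_t-\delta_t,u_t+\delta_t]$. Divide these intervals into $R$ equal closed pieces $J^-_{t,m}$ and $J^+_{t,m}$ respectively, increasing in $m$. For $1\le j\le k$, $1\le m\le R$ and each sign put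
$$Y^\pm_{j,m}=\bigcup_{t:\,c_t=\theta_j}I_t\times J^\pm_{t,m}.$$
On $Y^-_{j,m}$ the second term of $\sigma_t$ vanishes and $f=\theta_js$ with $s\in[\frac{m-1}R,\frac mR]$. On $Y^+_{j,m}$ the first ramp is $1$ and $f=\theta_j+(1-\theta_j)s$ with such $s$. These ranges do not depend on $t$, so the oscillation is at most $1/R$.

For tameness we apply Lemma 2 to $D_t=I_t\times J^\pm_{t,m}$. These rectangles are disjoint because the $I_t$ are. We check $(*)$ in the $y$-coordinate. Let $\beta=(u_t)$ for the sign $+$ and $\beta=(v_t)$ for the sign $-$ (where all signs are reversed). The $y$-projection of $D_{t'}-D_{t_1}$ lies within $\delta_{t'}+\delta_{t_1}$ of $\pm(\beta_{t'}-\beta_{t_1})$. By symmetry let $t'<t''$. Then $t_1,t'',t_2>t'$, so by ($\delta$3)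
$$|\beta_{t'}-\beta_{t_1}-\beta_{t''}+\beta_{t_2}|\ge\Delta^\beta_{t'}>4\delta_{t'}\ge\delta_{t'}+\delta_{t_1}+\delta_{t''}+\delta_{t_2}.\tag{6}$$
Hence the $y$-projections of $D_{t'}-D_{t_1}$ and $D_{t''}-D_{t_2}$ are disjoint, and $(*)$ holds.

**(c) $x\in V_t$, $t\ge1$.** Here we cover everything. Divide $V_t$ into $R$ equal closed pieces $V_{t,m}$, increasing in $m$. By ($\delta$2) the closed intervals of radius $\delta_{t-1},\delta_t,\delta_t,\delta_{t-1}$ about $-v_{t-1}<-v_t<u_t<u_{t-1}$ are disjoint and lie in $(-\frac18,\frac18)$. They and the closures of the $5$ complementary intervals cover $[-\frac18,\frac18]$. Divide each of the four into $R$ equal closed pieces. This gives closed intervals $L_{t,l}$, $1\le l\le5+4R$, listed in increasing order. Going upward, the pair $(\sigma_t,\sigma_{t-1})$ starts as $(0,0)$; its second entry rises to $c_{t-1}$ across the interval about $-v_{t-1}$; its first entry rises to $c_t$ across the one about $-v_t$ and to $1$ across the one about $u_t$; its second entry rises to $1$ across the one about $u_{t-1}$; between these rises both entries are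 constant. So on $L_{t,l}$ the value $\sigma_t$ ranges in an interval of length at most $1/R$ depending only on $l$ and $c_t$, and $\sigma_{t-1}$ in one depending only on $l$ and $c_{t-1}$. On $V_{t,m}$ the number $\mu$ ranges in an interval of length $1/R$ depending only on $m$. Put
$$Y^V_{i,j,m,l}=\bigcup_{t\ge1:\,c_t=\theta_i,\ c_{t-1}=\theta_j}V_{t,m}\times L_{t,l},\qquad 1\le i,j\le k,\ 1\le m\le R,\ 1\le l\le5+4R .$$
From
$$\mu p+(1-\mu)q-\mu'p'-(1-\mu')q'=\mu(p-p')+(1-\mu)(q-q')+(\mu-\mu')(p'-q'),$$
with $p,p'$ values of $\sigma_t$-type and $q,q'$ of $\sigma_{t-1}$-type, the oscillation of $f$ on $Y^V_{i,j,m,l}$ is at most $\frac1R+\frac1R\le\epsilon$.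

The rectangles $V_{t,m}\times L_{t,l}$ of one family are disjoint by ($\delta$1). Condition $(*)$ holds in the $x$-coordinate by (6) with $\beta=(b_t)$, since $V_{t,m}$ lies within $\delta_t$ of $b_t$. So the sets are tame by Lemma 2, and together they cover all points of $Q$ with $x\in V_t$, $t\ge1$.

The family $\mathcal Y$ of all sets in (a), (b), (c) is finite, none of them contains $0$, and off them $f\in\Theta$. $\square$

Proposition 3 gives $h^*(T)\le\log k$. With the lower bound of Section 7, $h^*(T)=\log k=v$.

## 9. Invariant measures and the proofs of Theorems A and B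

Let $v\in\log\mathbb N^*$, $v>0$, and take $f$ from Section 7. By Propositions 1 and 2, $T$ is a minimal homeomorphism of $X\cong\mathbb T^2$, with a factor map $\pi$ onto $(\mathbb T^2,R_\alpha)$ whose fibres are points off $O$ and arcs over $O$; and $h^*(T)=v$ by Sections 7 and 8 (for $v=\infty$ the lower bound is all that is needed). Transporting $T$ and $\pi$ by the homeomorphism $X\to\mathbb T^2$ gives the map of Theorem B.

**Unique ergodicity and the isomorphism.** An invariant probability measure exists by the Krylov–Bogolyubov theorem. Let $\nu$ be one. Then $\pi_*\nu$ is $R_\alpha$-invariant, so it is Haar measure, which gives measure $0$ to the countable set $O$. Hence $\nu(X_0)=1$. On $X_0$ the map $\pi$ is injective, with continuous inverse $\iota\colon z\mapsto(z,(f(z+n\alpha))_n)$ on $\mathbb T^2\setminus O$. So $\nu$ is the image of Haar measure under $\iota$. This determines $\nu$, and $\pi$ is an isomorphism mod $0$.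

**Zero entropy.** By the variational principle, the topological entropy of $T$ is the supremum of the measure entropies, that is, the entropy of $\nu$. This equals the entropy of $R_\alpha$ with Haar measure, which is at most the topological entropy of the isometry $R_\alpha$, so it is $0$.

This proves Theorem B. Together with $0\in S_{\min}(\mathbb T^2)$ and (1) it proves Theorem A. $\blacksquare$

## 10. Products with monothetic groups

*Proof of Theorem C.* Let $G$ be compact, metrizable and monothetic, and let $g$ be a topological generator.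

**Choice of $\alpha$.** We need a rotation of $\mathbb T^2$ that is independent of the rotation $R_g$ of $G$. The dual $\hat G$ is countable, so $\Lambda=\{\chi(g):\chi\in\hat G\}$ is a countable subgroup of the unit circle. Choose $\alpha=(\alpha_1,\alpha_2)$ with $e^{2\pi i(m_1\alpha_1+m_2\alpha_2)}\notin\Lambda$ for all $(m_1,m_2)\in\mathbb Z^2\setminus\{0\}$; this avoids countably many null sets. A character of $\mathbb T^2\times G$ is a pair $(m,\chi)$. If it is $1$ at $(\alpha,g)$, then $e^{2\pi im\cdot\alpha}=\chi(g)^{-1}\in\Lambda$, so $m=0$; then $\chi(g)=1$, and $\chi$ is trivial because $g$ generates a dense subgroup. Hence the rotation by $(\alpha,g)$ is minimal on $\mathbb T^2\times G$. It is an isometry for an invariant metric, so it realizes the value $0$. In particular $R_\alpha$ is minimal, since $1\in\Lambda$.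

**Minimality of the product.** Let $v>0$ and let $(X,T)$ be the system constructed for this $\alpha$ and $v$, with $h^*(T)=v$. Consider $T\times R_g$ on $X\times G\cong\mathbb T^2\times G$. The map $\pi\times\mathrm{id}$ is a factor map onto the minimal rotation by $(\alpha,g)$. It is injective over $(\mathbb T^2\setminus O)\times G$, whose preimage $X_0\times G$ is dense. If $M\ne\emptyset$ is closed and forward invariant, its image is all of $\mathbb T^2\times G$, so $M\supseteq X_0\times G$ and $M=X\times G$. So $T\times R_g$ is minimal.

**The entropy does not change.** By Lebesgue numbers, every open cover of $X\times G$ is refined by a product cover $\mathcal V\times\mathcal W=\{V\times W\}$ of open covers of $X$ and $G$. The join of the sets $(T\times R_g)^{-a_i}(\mathcal V\times\mathcal W)$ consists of the products of elements of the two joins, so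
$$\mathcal N\Big(\bigvee_i(T\times R_g)^{-a_i}(\mathcal V\times\mathcal W)\Big)\le\mathcal N\Big(\bigvee_iT^{-a_i}\mathcal V\Big)\,\mathcal N\Big(\bigvee_iR_g^{-a_i}\mathcal W\Big).$$
The last factor is bounded, since $R_g$ is an isometry for an invariant metric. So $h_A(T\times R_g)\le h_A(T)$ for every $A$. The reverse inequality holds since $T$ is a factor of $T\times R_g$. Hence $h^*(T\times R_g)=h^*(T)=v$.

With (1), $S_{\min}(\mathbb T^2\times G)=\log\mathbb N^*$. Taking $G=\mathbb T^{d-2}$ (trivial for $d=2$) gives $S_{\min}(\mathbb T^d)=\log\mathbb N^*$ for all $d\ge2$. $\blacksquare$
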